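\title{A model in which products with $\gamma$-sets preserve Hausdorff dimension}

\begin{abstract}
We prove that it is consistent, relative to ZFC, that there are uncountable $\gamma$-sets of reals and that $\dim(X\times Y)=\dim(Y)$ for every $\gamma$-set $X\subseteq\mathbb{R}$ and every set $Y\subseteq\mathbb{R}$, where $\dim$ is Hausdorff dimension. This answers a problem of Weiss and Tsaban. Starting from GCH and regular uncountable cardinals $\kappa<\lambda$, a finite support iteration of ccc posets gives a model of $\mathfrak{b}=\mathfrak{c}=\lambda$ in which the $\gamma$-sets are exactly the nonempty sets of reals of size less than $\kappa$. Martin's axiom for small posets makes the small sets into $\gamma$-sets that preserve dimension, and dominating reals added along the iteration destroy all larger candidates.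
\end{abstract}

\section{The problem and the result}\label{sec:intro}

\subsection{Hausdorff dimension and products}

Throughout, $\omega=\{0,1,2,\dots\}$, and $\operatorname{diam}(A)$ is the diameter of a subset $A$ of a metric space, with $\operatorname{diam}(\emptyset)=0$. A \emph{gauge} is a nondecreasing, right-continuous function $g:[0,\infty)\to[0,\infty)$ with $g(0)=0$. A metric space $Y$ is \emph{$g$-null} if for every $\epsilon>0$ it has a countable cover by sets $I_n$ of finite diameter with $\sum_n g(\operatorname{diam}I_n)<\epsilon$. One thinks of $g(\operatorname{diam}I)$ as the price of using $I$; a $g$-null space can be covered at arbitrarily small total price. For $\delta>0$ the function $t^\delta$ is a gauge, and the \emph{Hausdorff dimension} of a set $Y\subseteq\mathbb{R}^k$ is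
\[
\dim(Y)=\inf\{\delta>0: Y\text{ is }t^\delta\text{-null}\}.
\]
It does not matter whether the covering sets are taken inside $Y$ or inside $\mathbb{R}^k$, since intersecting a set with $Y$ does not increase its diameter.

Let $X,Y\subseteq\mathbb{R}$ with $X\neq\emptyset$, and view $X\times Y$ as a subset of the Euclidean plane. For $x\in X$ the slice $\{x\}\times Y$ is isometric to $Y$, and a cover of $X\times Y$ restricts to a cover of the slice. Hence
\begin{equation}\label{eq:lower}
\text{if }X\times Y\text{ is }g\text{-null, then }Y\text{ is }g\text{-null; in particular }\dim(X\times Y)\ge\dim(Y).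
\end{equation}
The question is for which $X$ equality holds for all $Y$. It does if $X=\{x_0,x_1,\dots\}$ is countable: when $Y$ is $g$-null, cover the slice $\{x_j\}\times Y$ at price less than $\epsilon2^{-j-1}$ and take the union of these covers. It is natural to ask how far this extends to sets that are uncountable but behave like countable sets in diagonalization arguments.

\subsection{$\gamma$-sets}

Let $X\subseteq\mathbb{R}$ be nonempty, and consider covers of $X$ by open subsets of $\mathbb{R}$. An open cover $\mathcal{U}$ of $X$ is
\begin{itemize}
\item an \emph{$\omega$-cover} if $X\not\subseteq U$ for every $U\in\mathcal{U}$, and each finite subset of $X$ is contained in some member of $\mathcal{U}$;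
\item a \emph{$\gamma$-cover} if it is infinite, $X\not\subseteq U$ for every $U\in\mathcal{U}$, and each $x\in X$ belongs to all but finitely many members of $\mathcal{U}$.
\end{itemize}
A nonempty set $X\subseteq\mathbb{R}$ is a \emph{$\gamma$-set} if for each sequence $\mathcal{U}_0,\mathcal{U}_1,\dots$ of open $\omega$-covers of $X$ there are $U_n\in\mathcal{U}_n$ such that $\{U_n:n\in\omega\}$ is a $\gamma$-cover of $X$. This selection principle is denoted $\mathsf{S}_1(\Omega,\Gamma)$. An $\omega$-cover takes care of the finite subsets of $X$ one at a time, while a $\gamma$-cover takes care of all of them in the limit. The following observation removes the need to check that the selected family is infinite.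

\begin{lemma}\label{lem:diag}
Let $\mathcal{U}_n$ $(n\in\omega)$ be open $\omega$-covers of $X$ and let $U_n\in\mathcal{U}_n$. If each $x\in X$ belongs to $U_n$ for all but finitely many $n$, then $\{U_n:n\in\omega\}$ is a $\gamma$-cover of $X$.
\end{lemma}

\begin{proof}
A set $U$ equal to $U_n$ for infinitely many $n$ would contain every point of $X$, and no member of an $\omega$-cover does. So the family is infinite. The other two requirements are immediate.
\end{proof}

A finite nonempty set has no $\omega$-covers and is a $\gamma$-set vacuously. A countably infinite set $X=\{x_0,x_1,\dots\}$ is a $\gamma$-set: choose $U_n\in\mathcal{U}_n$ containing $x_0,\dots,x_n$ and apply Lemma~\ref{lem:diag}. Thus the $\gamma$-property isolates one diagonalization that works for countable sets. It also forces $\dim(X)=0$ (Remark~\ref{rem:dimzero}), so a first guess is that $\dim(X\times Y)=\dim(Y)$ for every $\gamma$-set $X$, as for countable sets. This cannot be proved in ZFC. It is known that, assuming the Continuum Hypothesis, there are a $\gamma$-set $X\subseteq\mathbb{R}$ and a set $Y\subseteq\mathbb{R}$ with $\dim(Y)=0$ and $\dim(X+Y)=1$; since $X+Y$ is a Lipschitz image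 of $X\times Y$, this gives $\dim(X\times Y)\ge1>\dim(Y)$. At the other extreme, in a model in which every $\gamma$-set is countable the equality holds for a trivial reason. The following problem of Weiss and Tsaban~\cite{WT} asks whether it can hold for a nontrivial one.

\begin{quote}
\textbf{Problem.} Is it consistent, relative to ZFC, that there are uncountable $\gamma$-sets, but $\dim(X\times Y)=\dim(Y)$ for each $\gamma$-set $X\subseteq\mathbb{R}$ and each set $Y\subseteq\mathbb{R}$?
\end{quote}

\subsection{The result}

Recall that $\mathfrak{c}=2^{\aleph_0}$, that $f\in\omega^\omega$ \emph{eventually dominates} $h\in\omega^\omega$ if $f(n)\ge h(n)$ for all but finitely many $n$, and that $\mathfrak{b}$ is the least size of a subset of $\omega^\omega$ whose members are not all eventually dominated by one function.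

\begin{theorem}\label{thm:main}
Assume GCH in $V$, and let $\kappa<\lambda$ be regular uncountable cardinals. There is a ccc forcing extension of $V$ in which $\mathfrak{b}=\mathfrak{c}=\lambda$ and the following hold.
\begin{itemize}
\item[(1)] A nonempty set $X\subseteq\mathbb{R}$ is a $\gamma$-set if and only if $|X|<\kappa$.
\item[(2)] For every $\gamma$-set $X\subseteq\mathbb{R}$, every gauge $g$ and every metric space $(Y,d_Y)$: if $Y$ is $g$-null, then $X\times Y$ is $g$-null with respect to any metric $d$ satisfying $d((x,y),(x',y'))\le|x-x'|+d_Y(y,y')$. In particular, $\dim(X\times Y)=\dim(Y)$ for all $Y\subseteq\mathbb{R}$.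
\end{itemize}
\end{theorem}

The Euclidean product metric satisfies the inequality in (2), since $\sqrt{a^2+b^2}\le a+b$ for $a,b\ge0$.

\begin{corollary}\label{cor:answer}
If ZFC is consistent, then so is ZFC together with the statement that there are uncountable $\gamma$-sets and $\dim(X\times Y)=\dim(Y)$ for every $\gamma$-set $X\subseteq\mathbb{R}$ and every $Y\subseteq\mathbb{R}$. The answer to the Problem is yes.
\end{corollary}

\begin{proof}
The consistency of ZFC implies that of ZFC${}+{}$GCH. Take $\kappa=\omega_2$ and $\lambda=\omega_3$ in Theorem~\ref{thm:main}. In the extension $\mathfrak{c}=\omega_3$, so there are sets of reals of size $\omega_1$, and each of them is an uncountable $\gamma$-set by~(1).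
\end{proof}

The proof has two halves. Section~\ref{sec:scales} compares, in ZFC, what the $\gamma$-property says about cheap covers of $X$ with what is needed to cover $X\times Y$. The second property, which we call localizability, is of the same kind as the first but demands success at almost all scales rather than along a subsequence. Section~\ref{sec:small} shows that under a fragment of Martin's axiom all sets of size less than $\kappa$ have both properties. The other half, which is the main difficulty, is to arrange that there are no $\gamma$-sets of size $\kappa$ or more. Section~\ref{sec:L} shows that a dominating real $f$, added by a tree version $\mathbb{L}$ of Hechler forcing, defines an $\omega$-cover of any given uncountable ground-model set with no $\gamma$-subcover. Section~\ref{sec:narrow} shows that, for a set of size $\kappa$, no such subcover appears later in the iteration. Section~\ref{sec:model} assembles the model.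

We write $a\subseteq^*b$ if $a\setminus b$ is finite.

\section{Cheap covers at prescribed scales}\label{sec:scales}

\subsection{What the $\gamma$-property gives}

To use the $\gamma$-property in a forcing argument we want $\omega$-covers whose members are coded by finite objects, so that a subcover becomes a subset of a fixed countable set. A \emph{pattern} is a triple $\sigma=(n,l,F)$ with $n,l\in\omega$, $F\subseteq\mathbb{Z}\cap[-n2^l,n2^l]$ and $|F|\le n$. We call $n$ the \emph{level} and $l$ the \emph{scale} of $\sigma$, and put
\[
U(\sigma)=\bigcup_{j\in F}\bigl((j-1)2^{-l},(j+1)2^{-l}\bigr).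
\]
So $U(\sigma)$ is a union of at most $n$ open intervals of length $2^{1-l}$. Let $S$ be the countable set of all patterns. The bound on $F$ ensures that \emph{there are only finitely many patterns of a given level and scale}. For $x\in\mathbb{R}$ and $f\in\omega^\omega$ let
\[
S(x)=\{\sigma\in S:x\in U(\sigma)\},\qquad S_f=\{(n,l,F)\in S:l=f(n)\}.
\]
The function $f$ prescribes the scale that must be used at each level. The set $S_f$ is infinite, since it contains $(n,f(n),\emptyset)$ for every $n$, and it has finitely many patterns of each level.

\begin{lemma}\label{lem:code}
Let $X\subseteq\mathbb{R}$ be infinite and let $f\in\omega^\omega$ satisfy $f(n)\to\infty$.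
\begin{itemize}
\item[(a)] The family $\mathcal{U}_f=\{U(\sigma):\sigma\in S_f,\ X\not\subseteq U(\sigma)\}$ is an $\omega$-cover of $X$.
\item[(b)] If $\mathcal{U}_f$ contains a $\gamma$-cover of $X$, and in particular if $X$ is a $\gamma$-set, then there is an infinite $a\subseteq S_f$ with $a\subseteq^*S(x)$ for all $x\in X$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $E\subseteq X$ be finite and nonempty, and pick $x\in X\setminus E$. Since $f(n)\to\infty$, there is $n$ with $n\ge|E|$, $n\ge1+\max_{e\in E}|e|$ and $2\cdot2^{-f(n)}<\operatorname{dist}(x,E)$. Let $l=f(n)$, for each $e\in E$ let $j_e$ be an integer nearest to $2^le$, and let $F=\{j_e:e\in E\}$. Then $|j_e|\le2^l(n-1)+\frac12\le n2^l$ and $|F|\le n$, so $\sigma=(n,l,F)\in S_f$. From $|e-j_e2^{-l}|\le\frac12 2^{-l}$ we get $E\subseteq U(\sigma)$, and also that every point of $U(\sigma)$ is within $\frac32 2^{-l}$ of $E$. Hence $x\notin U(\sigma)$, and $E\subseteq U(\sigma)\in\mathcal{U}_f$.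

(b) If $X$ is a $\gamma$-set, apply the definition to the constant sequence $\mathcal{U}_f,\mathcal{U}_f,\dots$ to get a $\gamma$-cover contained in $\mathcal{U}_f$. Given such a $\gamma$-cover, choose for each of its infinitely many members $U$ one $\sigma\in S_f$ with $U(\sigma)=U$, and let $a$ be the set of chosen patterns. Each $x\in X$ lies outside only finitely many members, so $a\setminus S(x)$ is finite.
\end{proof}

\begin{remark}\label{rem:dimzero}
Every $\gamma$-set $X$ has dimension $0$. For finite $X$ use singletons. For infinite $X$ take $f(n)=n$ and $a$ as in Lemma~\ref{lem:code}, and thin $a$ to an infinite set with at most one pattern of each level. For every $N$ the intervals that make up the sets $U(\sigma)$, for $\sigma\in a$ of level at least $N$, cover $X$, and their $t^\delta$-price is at most $\sum_{n\ge N}n2^{(1-n)\delta}$, which tends to $0$ as $N\to\infty$.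
\end{remark}

\subsection{What products need}

\begin{definition}
A set $X\subseteq\mathbb{R}$ is \emph{localizable} if for every sequence $(l_k)_{k\in\omega}$ of natural numbers there are sets $w_k\subseteq\mathbb{Z}$ with $|w_k|\le k$ such that for each $x\in X$ we have $\lfloor2^{l_k}x\rfloor\in w_k$ for all but finitely many $k$.
\end{definition}

In words: at step $k$ we may name $k$ intervals of the form $[z2^{-l_k},(z+1)2^{-l_k})$, and each point of $X$ must be caught at all but finitely many steps. A countable set $\{x_0,x_1,\dots\}$ is localizable, by $w_k=\{\lfloor2^{l_k}x_i\rfloor:i<k\}$.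

\begin{proposition}\label{prop:product}
Let $X\subseteq\mathbb{R}$ be localizable, let $g$ be a gauge, and let $(Y,d_Y)$ be a $g$-null metric space. Then $X\times Y$ is $g$-null for any metric $d$ with $d((x,y),(x',y'))\le|x-x'|+d_Y(y,y')$.
\end{proposition}

The plan is to cover $X\times Y$ by rectangles $I\times J$, where $J$ comes from a cheap cover of $Y$ and $I$ is so short that $I\times J$ costs hardly more than $J$. At step $k$ each $J$ is used up to $k$ times, so the sets $J$ used at step $k$ must have total price much smaller than $1/k$. They must also be finite in number, so that one scale $l_k$ serves all of them.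

\begin{proof}
We may assume $Y\ne\emptyset$. For each $i\ge1$ choose a countable cover of $Y$ by nonempty sets of finite diameter whose total price is $2^{-i}-\eta_i$ with $\eta_i>0$. Since $g$ is right-continuous, we can assign to the $j$-th set $J$ of this cover ($j=0,1,\dots$) a number $\rho>\operatorname{diam}J$ with $g(\rho)<g(\operatorname{diam}J)+\eta_i2^{-j-1}$. The sum of the numbers $g(\rho)$ over the $i$-th cover is at most $2^{-i}$. List all pairs $(J,\rho)$, over all $i$, as $(J_m,\rho_m)_{m\in\omega}$, giving different indices to pairs that come from different $i$. Then $\sum_mg(\rho_m)\le1$, and each $y\in Y$ lies in $J_m$ for infinitely many $m$, at least once for each $i$.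

Choose $b_1<b_2<\cdots$ in $\omega$ with $\sum_{m\ge b_k}g(\rho_m)<4^{-k}$, and let $B_k=\{m:b_k\le m<b_{k+1}\}$. The blocks $B_k$ are finite and contain all $m\ge b_1$, so for each $y\in Y$ the set
\[
K(y)=\{k\ge1:y\in J_m\text{ for some }m\in B_k\}
\]
is infinite. For $k\ge1$ choose $l_k\in\omega$ with $2^{-l_k}\le\min_{m\in B_k}(\rho_m-\operatorname{diam}J_m)$, put $l_0=0$, and let $(w_k)$ witness localizability of $X$ for $(l_k)$. For $K\ge1$ consider the countable family of sets
\[
\bigl(X\cap[z2^{-l_k},(z+1)2^{-l_k})\bigr)\times J_m\qquad(k\ge K,\ z\in w_k,\ m\in B_k).
\]

This family covers $X\times Y$. Given $(x,y)$, the set of $k$ with $\lfloor2^{l_k}x\rfloor\in w_k$ is cofinite and $K(y)$ is infinite, so some $k\ge K$ belongs to both. With $z=\lfloor2^{l_k}x\rfloor$ and $m\in B_k$ such that $y\in J_m$, the point $(x,y)$ lies in the set indexed by $(k,z,m)$.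

The set indexed by $(k,z,m)$ has diameter at most $2^{-l_k}+\operatorname{diam}J_m\le\rho_m$. As $g$ is nondecreasing, the total price of the family is at most
\[
\sum_{k\ge K}|w_k|\sum_{m\in B_k}g(\rho_m)\le\sum_{k\ge K}k4^{-k},
\]
which tends to $0$ as $K\to\infty$.
\end{proof}

\begin{remark}\label{rem:rc}
Right-continuity is used only to make room for the factor $X$, and it cannot be dropped. Let $g(0)=0$ and $g(t)=1$ for $t>0$. A cover of price less than $1$ consists of sets with at most one point, so $g$-null means countable. A one-point space $Y$ is $g$-null, while $X\times Y$ is not if $X$ is uncountable.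
\end{remark}

Compare now the two properties. The covering step above works because a cofinite set meets the infinite set $K(y)$. For a $\gamma$-set, Lemma~\ref{lem:code} also catches the points of $X$ with $n$ intervals at the prescribed scale $f(n)$, but only along the infinite set $A$ of levels that occur in $a$, and nothing prevents $A$ from missing $K(y)$. The gap is real: by Proposition~\ref{prop:product}, the $\gamma$-set obtained from the Continuum Hypothesis in Section~\ref{sec:intro} is not localizable. We shall build a model in which the only $\gamma$-sets are sets that are localizable because they are small.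

\section{Small sets under Martin's axiom}\label{sec:small}

All posets have a largest element, and $q\le p$ means that $q$ extends $p$. Two conditions are \emph{compatible} if they have a common extension, an \emph{antichain} is a set of pairwise incompatible conditions, and a poset is \emph{ccc} if all its antichains are countable. A set $D\subseteq Q$ is \emph{dense} if every condition has an extension in $D$. A \emph{filter} is a nonempty upward closed subset any two of whose members have a common extension in it. If $Q$ is a union of countably many sets of pairwise compatible conditions, then $Q$ is ccc, because an antichain meets each of these sets in at most one point; all concrete posets below are shown to be ccc in this way. For an uncountable cardinal $\kappa$ consider the following fragment of Martin's axiom.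

\begin{quote}
$\mathrm{M}_\kappa$: if $Q$ is a ccc poset with $|Q|<\kappa$ and $\mathcal{D}$ is a family of fewer than $\kappa$ dense subsets of $Q$, then some filter on $Q$ meets every member of $\mathcal{D}$.
\end{quote}

The statement $\mathrm{M}_{\omega_1}$ holds in ZFC: meet the countably many dense sets along a descending sequence. In general $\mathrm{M}_\kappa$ lets us run, for sets of size less than $\kappa$, the two diagonalizations that we did by hand for countable sets. In both posets a condition consists of a finite part of the object being built and a finite set of points that we promise to catch from now on.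

\begin{proposition}\label{prop:smallgamma}
Assume $\mathrm{M}_\kappa$. Every nonempty $X\subseteq\mathbb{R}$ with $|X|<\kappa$ is a $\gamma$-set.
\end{proposition}

\begin{proof}
We may assume that $X$ is infinite. Let $\mathcal{U}_0,\mathcal{U}_1,\dots$ be open $\omega$-covers of $X$. We first make them countable. For each $k\ge1$ the family $\{U^k:U\in\mathcal{U}_n\}$ is an open cover of $X^k$, since the coordinates of a point of $X^k$ form a finite subset of $X$. The space $X^k\subseteq\mathbb{R}^k$ has a countable base, so countably many of the sets $U^k$ cover it. Collecting the sets $U$ used for some $k$ gives a countable subfamily of $\mathcal{U}_n$ that is still an $\omega$-cover. So assume that each $\mathcal{U}_n$ is countable.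

Let $Q$ consist of the pairs $(w,E)$, where $w=(U_0,\dots,U_{m-1})$ with $U_n\in\mathcal{U}_n$ and $E\subseteq X$ is finite; write $|w|=m$. Put $(w',E')\le(w,E)$ if $w'=(U'_n)_{n<|w'|}$ end-extends $w$, $E'\supseteq E$, and $E\subseteq U'_n$ for $|w|\le n<|w'|$. There are countably many $w$, and $(w,E\cup E')$ extends both $(w,E)$ and $(w,E')$, so $Q$ is ccc. Also $|Q|=|X|<\kappa$.

For $x\in X$ the set $\{(w,E):x\in E\}$ is dense, since $(w,E\cup\{x\})\le(w,E)$. For $m\in\omega$ the set $\{(w,E):|w|\ge m\}$ is dense, since $w$ can always be prolonged by a member of $\mathcal{U}_{|w|}$ that contains $E$. By $\mathrm{M}_\kappa$ a filter $G$ meets all these sets. The first coordinates of two compatible conditions are comparable under end-extension, so the first coordinates of members of $G$ unite to a sequence $(U_n)_{n\in\omega}$. Let $x\in X$, take $(w,E)\in G$ with $x\in E$, and let $n\ge|w|$. Some member of $G$ has first coordinate of length greater than $n$, and it has a common extension $(w',E')\in G$ with $(w,E)$. Then $U_n=U'_n\supseteq E\ni x$. Lemma~\ref{lem:diag} finishes the proof.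
\end{proof}

\begin{proposition}\label{prop:smallloc}
Assume $\mathrm{M}_\kappa$. Every $X\subseteq\mathbb{R}$ with $|X|<\kappa$ is localizable.
\end{proposition}

\begin{proof}
Fix $(l_k)$ and let $h_x(k)=\lfloor2^{l_k}x\rfloor$. Let $Q$ consist of the pairs $(w,H)$, where $w=(w_0,\dots,w_{m-1})$ with $w_i\subseteq\mathbb{Z}$ and $|w_i|\le i$, and $H\subseteq X$ satisfies $|H|\le m=|w|$. Put $(w',H')\le(w,H)$ if $w'$ end-extends $w$, $H'\supseteq H$, and $h_x(i)\in w'_i$ for all $x\in H$ and $|w|\le i<|w'|$. Then $|Q|<\kappa$. The restriction $|H|\le|w|$ is what allows the promises in $H$ to be kept.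

\emph{Density.} Let $(w,H)$ have $|w|=m$, and let $w^+$ be $w$ prolonged by $w_m=\{h_y(m):y\in H\}$, a set of size at most $m$. Then $(w^+,H)\le(w,H)$, and $(w^+,H\cup\{x\})\le(w,H)$ for every $x\in X$. Hence the sets $\{(w,H):|w|\ge k\}$ for $k\in\omega$ and $\{(w,H):x\in H\}$ for $x\in X$ are dense.

\emph{The ccc.} Here $(w,H\cup H')$ need not be a condition, since $H\cup H'$ may have $2m$ elements. It becomes admissible once $w$ has length $2m$, so we need to reach that length while serving both $H$ and $H'$. Classify the conditions $(w,H)$ by $w$ together with the finite set $\{h_x{\restriction}2m:x\in H\}$, where $m=|w|$. There are countably many classes. Let $(w,H)$ and $(w,H')$ be in the same class. For $m\le i<2m$ put $w_i=\{h_x(i):x\in H\}=\{h_x(i):x\in H'\}$, a set of size at most $m\le i$. The sequence $(w_0,\dots,w_{2m-1})$ together with $H\cup H'$ is a condition that extends both.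

A filter $G$ meeting the dense sets above yields a sequence $(w_k)_{k\in\omega}$. As in the previous proof, if $(w,H)\in G$ and $x\in H$, then $h_x(k)\in w_k$ for all $k\ge|w|$.
\end{proof}

\section{A dominating real destroys large $\gamma$-sets}\label{sec:L}

By Lemma~\ref{lem:code}, a set $X$ fails to be a $\gamma$-set as soon as there is $f$ with $f(n)\to\infty$ such that no infinite $a\subseteq S_f$ is almost contained in all the sets $S(x)$, $x\in X$. We obtain such an $f$ by forcing. The reason it works is a matter of timing: at level $n$ the number of intervals allowed is fixed, while a condition that has decided only $f{\restriction}n$ still allows all sufficiently large values of the scale $f(n)$. The next lemma says that $n$ intervals of arbitrarily small length cannot hold more than $n$ points.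

\begin{lemma}\label{lem:count}
Let $d\subseteq S$ be an infinite set of patterns of level at most $n$. Then at most $n$ reals $x$ satisfy $d\subseteq^*S(x)$.
\end{lemma}

\begin{proof}
Suppose that $x_0,\dots,x_n$ are distinct and $d\subseteq^*S(x_j)$ for each $j$. Then $d'=d\cap\bigcap_jS(x_j)$ is infinite. There are finitely many patterns of each level and scale, so $d'$ contains a pattern $\sigma$ whose scale $l$ satisfies $2^{1-l}\le|x_j-x_k|$ for all $j\neq k$. An open interval of length $2^{1-l}$ contains at most one $x_j$, and $U(\sigma)$ is a union of at most $n$ such intervals, yet it contains all $n+1$ points. This is a contradiction.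
\end{proof}

\subsection{The poset $\mathbb{L}$}

We use the following standard facts about forcing with a poset $Q$ over a ground model $W$, where $G$ is a generic filter. A statement holds in $W[G]$ if and only if some $p\in G$ forces it. A condition fails to force $\neg\theta$ if and only if it has an extension that forces $\theta$. If every condition forces that an object with a given property exists, there is a name that every condition forces to have this property (the maximal principle). If $Q$ is ccc, then $W$ and $W[G]$ have the same cardinals and cofinalities. The set $S$, the sets $S(x)$ for $x\in\mathbb{R}\cap W$, and the relation $\subseteq^*$ are the same in $W$ and in $W[G]$.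

The conditions of $\mathbb{L}$ are the pairs $(s,\varphi)$ with $s\in\omega^{<\omega}$, called the \emph{stem}, and $\varphi:\omega^{<\omega}\to\omega$. A sequence $t\in\omega^{<\omega}$ is \emph{$\varphi$-admissible over $s$} if $s\subseteq t$ and $t(i)\ge\varphi(t{\restriction}i)$ for $|s|\le i<|t|$. Put $(t,\psi)\le(s,\varphi)$ if $\psi\ge\varphi$ pointwise and $t$ is $\varphi$-admissible over $s$. The largest element is $(\emptyset,0)$. We write $t^\frown i$ for $t$ prolonged by the value $i$; thus $(t^\frown i,\varphi)\le(t,\varphi)$ exactly when $i\ge\varphi(t)$.

Conditions $(s,\varphi)$ and $(s,\psi)$ with the same stem have the common extension $(s,\max(\varphi,\psi))$, so $\mathbb{L}$ is ccc. Stems can always be prolonged, so the union of the stems of the members of a generic filter $G$ is a function $f\in\omega^\omega$, the \emph{generic real}, with name $\dot f$. If $(s,\varphi)\in G$, then $s\subseteq f$ and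
\begin{equation}\label{eq:above}
f(i)\ge\varphi(f{\restriction}i)\qquad\text{for all }i\ge|s|,
\end{equation}
because $(s,\varphi)$ has extensions in $G$ with arbitrarily long stems. For $h\in\omega^\omega\cap W$ the conditions $(s,\varphi)$ with $\varphi(t)\ge h(|t|)$ for all $t$ are dense, so $f$ eventually dominates $h$. Taking $h(n)=n$ we see that $f(n)\to\infty$.

\begin{example}\label{ex:simple}
The simplest subsets of $S_f$ in $W[G]$ are those whose pattern at level $n$ is read off from $f{\restriction}(n+1)$. Suppose that in $W$ we have chosen, for each $s\in\omega^{<\omega}$ and $i\in\omega$, a pattern $\sigma(s,i)$ of level $|s|$ and scale $i$, and let $a=\{\sigma(f{\restriction}n,f(n)):n\in\omega\}$. Let $x\in\mathbb{R}\cap W$ satisfy $a\subseteq^*S(x)$. Then for some $N$ a condition $(s,\varphi)$ forces that $\sigma(\dot f{\restriction}n,\dot f(n))\in S(x)$ for all $n\ge N$, and by prolonging the stem we may assume $|s|\ge N$. For each $i\ge\varphi(s)$ the extension $(s^\frown i,\varphi)$ decides the pattern at level $|s|$ to be $\sigma(s,i)$, so $\sigma(s,i)\in S(x)$. Thus the ground-model set $d_s=\{\sigma(s,i):i\in\omega\}$ is almost contained in $S(x)$. By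 Lemma~\ref{lem:count}, each stem $s$ accounts for at most $|s|$ reals $x$; for $|s|=1$ this just says that two distinct reals cannot share an interval of length $2^{1-i}$ for all large $i$. Since there are countably many stems, $a\subseteq^*S(x)$ holds for only countably many $x\in\mathbb{R}\cap W$.
\end{example}

For an arbitrary name $\dot a$ a stem need not decide any pattern, and $a$ need not meet the level $|s|$. We need a substitute for ``the stem $t$ decides that $\sigma\in\dot a$'', and a way of finding nodes at which new patterns appear.

\subsection{Approximating a name by ground-model sets}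

For a statement $\theta$ of the forcing language, say that $t\in\omega^{<\omega}$ \emph{favors} $\theta$ if no $\varphi$ satisfies $(t,\varphi)\Vdash\neg\theta$; equivalently, every condition with stem $t$ has an extension that forces $\theta$. Two properties are needed.
\begin{itemize}
\item[(F1)] If $(t,\psi)\Vdash\theta$ for some $\psi$, then $t$ favors $\theta$. Indeed, $(t,\max(\varphi,\psi))$ extends $(t,\varphi)$ and forces $\theta$.
\item[(F2)] If $t^\frown i$ favors $\theta$ for infinitely many $i$, then $t$ favors $\theta$. Indeed, given $\varphi$, take such an $i\ge\varphi(t)$; then $(t^\frown i,\varphi)\le(t,\varphi)$ has an extension that forces $\theta$.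
\end{itemize}

Work in $W$. Let $\dot a$ be an $\mathbb{L}$-name that every condition forces to be an infinite subset of $S$, and put
\[
c_t=\{\sigma\in S:t\text{ favors }\sigma\in\dot a\}\qquad(t\in\omega^{<\omega}).
\]
Call $u\in\omega^{<\omega}$ \emph{rich} if $c_u$ is infinite or $c_{u^\frown i}\not\subseteq c_u$ for infinitely many $i$.

\begin{lemma}\label{lem:rich}
For every condition $(s,\varphi)$ there is a rich $u$ that is $\varphi$-admissible over $s$.
\end{lemma}

\begin{proof}
Suppose not. For each $u$ that is $\varphi$-admissible over $s$ choose $\varphi'(u)\ge\varphi(u)$ such that $c_{u^\frown i}\subseteq c_u$ for all $i\ge\varphi'(u)$, and let $\varphi'(u)=\varphi(u)$ for all other $u$. Every $u$ that is $\varphi'$-admissible over $s$ satisfies $c_u\subseteq c_s$. This is trivial for $u=s$; and if $u=v^\frown i$ with $|v|\ge|s|$, then $v$ is $\varphi'$-admissible, hence $\varphi$-admissible, over $s$ and $i\ge\varphi'(v)$, so $c_u\subseteq c_v\subseteq c_s$ by induction on length. The node $s$ is not rich, so $c_s$ is finite. Since $\dot a$ is forced to be infinite, there are $(u,\psi)\le(s,\varphi')$ and $\sigma\in S\setminus c_s$ with $(u,\psi)\Vdash\sigma\in\dot a$.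 By (F1), $\sigma\in c_u\subseteq c_s$, a contradiction.
\end{proof}

The value $\varphi'(u)$ was chosen node by node. This is why the second coordinate of a condition is a function on $\omega^{<\omega}$ and not on $\omega$.

\begin{lemma}\label{lem:approx}
There are in $W$ infinite sets $d_u\subseteq c_u\cup\bigcup_{i}c_{u^\frown i}$, indexed by the rich nodes $u$, with the following property: if $b\in W$ is a subset of $S$ and some condition forces $\dot a\subseteq^*b$, then $d_u\subseteq^*b$ for some rich $u$.
\end{lemma}

\begin{proof}
Let $u$ be rich. If $c_u$ is infinite, put $d_u=c_u$. Otherwise the set $I_u$ of all $i$ with $c_{u^\frown i}\not\subseteq c_u$ is infinite; choose $\sigma^u_i\in c_{u^\frown i}\setminus c_u$ for $i\in I_u$, and put $d_u=\{\sigma^u_i:i\in I_u\}$. If one pattern $\sigma$ were equal to $\sigma^u_i$ for infinitely many $i$, then (F2) would give $\sigma\in c_u$, which is false. So $d_u$ is infinite.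

Suppose that a condition forces $\dot a\subseteq^*b$. Extending it, we find $(s,\varphi)$ and a finite $E\subseteq S$ with $(s,\varphi)\Vdash\dot a\subseteq b\cup E$. Then
\begin{equation}\label{eq:star}
c_t\subseteq b\cup E\qquad\text{whenever }t\text{ is }\varphi\text{-admissible over }s,
\end{equation}
because $(t,\varphi)\le(s,\varphi)$, and for $\sigma\in c_t$ some extension of $(t,\varphi)$ forces $\sigma\in\dot a\subseteq b\cup E$. By Lemma~\ref{lem:rich} take a rich $u$ that is $\varphi$-admissible over $s$. If $c_u$ is infinite, then $d_u=c_u\subseteq b\cup E$ by~\eqref{eq:star}. Otherwise, for $i\in I_u$ with $i\ge\varphi(u)$ the node $u^\frown i$ is $\varphi$-admissible over $s$, so $\sigma^u_i\in b\cup E$ by~\eqref{eq:star}. In both cases $d_u\subseteq^*b$.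
\end{proof}

The sets $d_u$ depend only on $\dot a$, not on $b$, and there are countably many of them. They play the role of the sets $d_s$ in Example~\ref{ex:simple}.

\begin{proposition}\label{prop:kill}
Let $G$ be $\mathbb{L}$-generic over $W$ with generic real $f$. In $W[G]$, for every infinite $a\subseteq S_f$ the set $\{x\in\mathbb{R}\cap W:a\subseteq^*S(x)\}$ is countable.
\end{proposition}

\begin{proof}
Take a name $\dot a_0$ for $a$. By the maximal principle there is a name $\dot a$ that is forced to equal $\dot a_0$ if this is an infinite subset of $S_{\dot f}$, and to equal $S_{\dot f}$ otherwise. Then $\dot a$ names $a$ in $W[G]$, and every condition forces $\dot a$ to be an infinite subset of $S_{\dot f}$. Define $c_t$ and $d_u$ from $\dot a$.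

Every pattern in $c_t$ has level less than $|t|$. To see this, let $\sigma=(n,l,F)$ with $n\ge|t|$, and let $\varphi$ be constantly $l+1$. By~\eqref{eq:above}, $(t,\varphi)\Vdash\dot f(n)\ge l+1$, so $(t,\varphi)$ forces $\sigma\notin S_{\dot f}$ and therefore $\sigma\notin\dot a$. Thus $\sigma\notin c_t$.

It follows that the patterns in $d_u$ have level at most $|u|$, so by Lemma~\ref{lem:count} the set $X_u=\{x\in\mathbb{R}\cap W:d_u\subseteq^*S(x)\}$ has at most $|u|$ elements. If $x\in\mathbb{R}\cap W$ and $a\subseteq^*S(x)$, then some condition forces $\dot a\subseteq^*S(x)$, and Lemma~\ref{lem:approx} with $b=S(x)$ gives $x\in X_u$ for some rich $u$. So the set in question is contained in the countable set $\bigcup_uX_u$.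
\end{proof}

\section{Narrow sequences and their preservation}\label{sec:narrow}

By Proposition~\ref{prop:kill} and Lemma~\ref{lem:code}, a set of reals in $W[G]$ that contains uncountably many reals of $W$ is not a $\gamma$-set there. But our construction does not stop at $W[G]$: it must go on to force $\mathrm{M}_\kappa$, and it must use $\mathbb{L}$ again to treat sets of reals that appear later. A later stage could add the missing set $a\subseteq S_f$, and for sets of size less than $\kappa$ this does happen. We need a statement about sets of size $\kappa$ that survives the rest of the iteration.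

\begin{definition}
Let $\kappa$ be a regular uncountable cardinal. A sequence $\langle b_\beta:\beta<\kappa\rangle$ of subsets of $S$ is \emph{narrow} if $|\{\beta<\kappa:a\subseteq^*b_\beta\}|<\kappa$ for every infinite $a\subseteq S$.
\end{definition}

The notion goes back to the ``eventually narrow'' sequences of Baumgartner and Dordal. Each preservation argument below has the same shape: a new infinite set $a$ is replaced by fewer than $\kappa$ older infinite sets, one of which is almost contained in $b_\beta$ whenever $a$ is.

\begin{lemma}\label{lem:step}
Let $\langle b_\beta:\beta<\kappa\rangle$ be narrow in $W$. Let $Q\in W$ be either $\mathbb{L}$ as defined in $W$ or a ccc poset with $|Q|<\kappa$, and let $G$ be $Q$-generic over $W$. Then the sequence is narrow in $W[G]$.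
\end{lemma}

\begin{proof}
Let $a\in W[G]$ be an infinite subset of $S$. As in the proof of Proposition~\ref{prop:kill}, now with $S$ as the default value, fix a name $\dot a$ for $a$ that every condition forces to be an infinite subset of $S$. We claim that there is in $W$ a family $\mathcal{A}$ of fewer than $\kappa$ infinite subsets of $S$ such that, whenever $b\in W$ is a subset of $S$ and some condition forces $\dot a\subseteq^*b$, we have $d\subseteq^*b$ for some $d\in\mathcal{A}$.

For $Q=\mathbb{L}$ take the countable family of Lemma~\ref{lem:approx}. For $|Q|<\kappa$ let $\mathcal{A}=\{d_r:r\in Q\}$, where $d_r$ is the set of $\sigma\in S$ such that some $r'\le r$ forces $\sigma\in\dot a$. The set $d_r$ is infinite because $r\Vdash\dot a\subseteq d_r$. If a condition forces $\dot a\subseteq^*b$, then some $r$ forces $\dot a\subseteq b\cup E$ for a finite $E$, and then $d_r\subseteq b\cup E$.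

If $a\subseteq^*b_\beta$, then some condition forces $\dot a\subseteq^*b_\beta$. Therefore
\[
\{\beta:a\subseteq^*b_\beta\}\subseteq\bigcup_{d\in\mathcal{A}}\{\beta:d\subseteq^*b_\beta\}.
\]
In $W$ the right side is a union of fewer than $\kappa$ sets of size less than $\kappa$, so it has size less than $\kappa$ by regularity. Since $Q$ is ccc, this remains true in $W[G]$, where $\kappa$ is still regular and uncountable.
\end{proof}

We recall the standard facts on finite support iterations $\langle P_\alpha,\dot Q_\alpha:\alpha<\lambda\rangle$. A condition $p\in P_\gamma$ is a function on $\gamma$ such that $p{\restriction}\alpha\in P_\alpha$ forces $p(\alpha)\in\dot Q_\alpha$ for each $\alpha<\gamma$, and $p(\alpha)$ is the name for the largest element outside a finite set, the \emph{support} of $p$. The order is given by $p\le q$ if $p{\restriction}\alpha\Vdash p(\alpha)\le q(\alpha)$ for all $\alpha<\gamma$. For $\alpha\le\gamma$ we identify $P_\alpha$ with the set of conditions in $P_\gamma$ whose support is contained in $\alpha$. Let $G$ be $P_\lambda$-generic over $V$; then $G_\alpha=G\cap P_\alpha$ is $P_\alpha$-generic over $V$, and we put $V_\alpha=V[G_\alpha]$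 and $Q_\alpha=\dot Q_\alpha^{G_\alpha}$.
\begin{itemize}
\item[(I1)] If every $\dot Q_\alpha$ is forced to be ccc, then every $P_\gamma$ is ccc.
\item[(I2)] $V_{\alpha+1}=V_\alpha[H]$ for a filter $H$ that is $Q_\alpha$-generic over $V_\alpha$.
\item[(I3)] If $r\in P_\gamma$, $\alpha\le\gamma$, and $r'\in P_\alpha$ extends $r{\restriction}\alpha$, then the function equal to $r'$ below $\alpha$ and to $r$ on $[\alpha,\gamma)$ is a condition that extends both $r'$ and $r$.
\item[(I4)] (Nice names.) If $D\subseteq P_\gamma$ is dense and $Z\in V$, then every subset of $Z$ in $V_\gamma$ has the form $\{z\in Z:A_z\cap G_\gamma\ne\emptyset\}$ for a family $\langle A_z:z\in Z\rangle\in V$ of antichains contained in $D$.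
\end{itemize}
Suppose that the iteration is ccc. Then the antichains in (I4) are countable, and we obtain:
\begin{itemize}
\item[(R)] If $\gamma\le\lambda$, $\operatorname{cf}(\gamma)>\omega$ and $Z\in V$ has $|Z|<\operatorname{cf}(\gamma)$, then every subset of $Z$ in $V_\gamma$ lies in $V_\alpha$ for some $\alpha<\gamma$.
\end{itemize}
Indeed, $\bigcup_zA_z$ consists of fewer than $\operatorname{cf}(\gamma)$ conditions with finite supports, so it is contained in some $P_\alpha$ with $\alpha<\gamma$, and then $A_z\cap G_\gamma=A_z\cap G_\alpha$ for all $z$.

\begin{lemma}\label{lem:iter}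
Let $\langle P_\alpha,\dot Q_\alpha:\alpha<\lambda\rangle$ be a finite support iteration in which each $\dot Q_\alpha$ is forced to be either $\mathbb{L}$, as defined in the extension by $P_\alpha$, or a ccc poset of size less than $\kappa$. If $\langle b_\beta:\beta<\kappa\rangle\in V_{\alpha_0}$ is narrow in $V_{\alpha_0}$, then it is narrow in $V_\gamma$ for all $\gamma$ with $\alpha_0\le\gamma\le\lambda$.
\end{lemma}

\begin{proof}
By (I1) all the models $V_\gamma$ have the same cardinals and cofinalities. We use induction on $\gamma$. Successor steps follow from (I2) and Lemma~\ref{lem:step}. Let $\gamma>\alpha_0$ be a limit ordinal, and let $a\in V_\gamma$ be an infinite subset of $S$.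

If $\operatorname{cf}(\gamma)>\omega$, then by (R) we have $a\in V_\xi$ for some $\xi$ with $\alpha_0\le\xi<\gamma$, and the set $\{\beta:a\subseteq^*b_\beta\}$ has size less than $\kappa$ by the inductive hypothesis for $\xi$.

Let $\operatorname{cf}(\gamma)=\omega$, and fix in $V$ ordinals $\alpha_0\le\gamma_0<\gamma_1<\cdots$ with supremum $\gamma$. Now $a$ may be new at stage $\gamma$, so we approximate it in each $V_{\gamma_j}$ by the set of patterns that the part of the generic filter known at that stage does not yet exclude. Let $\dot a$ be a $P_\gamma$-name for $a$, let $\dot b_\beta$ be $P_{\alpha_0}$-names for the sets $b_\beta$, obtained from a name for the whole sequence, and put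
\[
a_j=\{\sigma\in S:\text{there is }r\in P_\gamma\text{ with }r{\restriction}\gamma_j\in G_{\gamma_j}\text{ and }r\Vdash\sigma\in\dot a\}\in V_{\gamma_j}.
\]
Each $\sigma\in a$ is forced into $\dot a$ by some $r\in G_\gamma$, so $a\subseteq a_j$ and $a_j$ is infinite.

We claim that if $a\subseteq^*b_\beta$, then $a_j\subseteq^*b_\beta$ for some $j$. Take $p\in G_\gamma$ and a finite $E\subseteq S$ with $p\Vdash\dot a\subseteq\dot b_\beta\cup E$. The support of $p$ is finite, so $p\in G_{\gamma_j}$ for some $j$. Let $\sigma\in a_j\setminus E$ be witnessed by $r$, and suppose $\sigma\notin b_\beta$. Since $b_\beta\in V_{\gamma_j}$, there is $r'\in G_{\gamma_j}$ that extends $p$ and $r{\restriction}\gamma_j$ and forces $\sigma\notin\dot b_\beta$. By (I3), $r'$ and $r$ have a common extension in $P_\gamma$. It forces $\sigma\in\dot a\subseteq\dot b_\beta\cup E$ and $\sigma\notin\dot b_\beta$, although $\sigma\notin E$. This contradiction shows $a_j\subseteq b_\beta\cup E$.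

Hence $\{\beta:a\subseteq^*b_\beta\}\subseteq\bigcup_j\{\beta:a_j\subseteq^*b_\beta\}$. The $j$-th set on the right has size less than $\kappa$ by the inductive hypothesis for $\gamma_j$, and $\kappa$ is regular and uncountable in $V_\gamma$, so the union has size less than $\kappa$.
\end{proof}

\section{The model}\label{sec:model}

Assume GCH in $V$, and let $\kappa<\lambda$ be regular uncountable cardinals. Then $\lambda^\mu=\lambda$ for all $\mu$ with $0<\mu<\lambda$.

\subsection{The iteration}

An ordinal is \emph{even} if it has the form $\zeta+2n$ with $\zeta$ zero or a limit ordinal and $n\in\omega$, and \emph{odd} otherwise; both kinds are cofinal in $\lambda$. Fix in $V$ a map $\pi$ from the odd ordinals below $\lambda$ onto $\lambda\times\lambda$ such that $\pi(\alpha)=(\beta,\xi)$ implies $\beta\le\alpha$. To obtain one, list $\lambda\times\lambda$ along the odd ordinals so that each pair occurs $\lambda$ times, and replace the value $(\beta,\xi)$ at $\alpha$ by $(0,0)$ whenever $\beta>\alpha$.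

Call a poset \emph{small} if its underlying set is an ordinal less than $\kappa$. We define a finite support iteration $\langle P_\alpha,\dot Q_\alpha:\alpha<\lambda\rangle$ by recursion. Once $P_\alpha$ is defined, we fix a $P_\alpha$-name for a list of length $\lambda$, with repetitions allowed, of all small posets of $V_\alpha$; Lemma~\ref{lem:count2} shows that such a list exists. Then:
\begin{itemize}
\item for even $\alpha$, $Q_\alpha$ is $\mathbb{L}$ as defined in $V_\alpha$, and $f_\alpha\in V_{\alpha+1}$ denotes its generic real;
\item for odd $\alpha$ with $\pi(\alpha)=(\beta,\xi)$, $Q_\alpha$ is the $\xi$-th poset in the list made in $V_\beta$ if this poset is ccc in $V_\alpha$, and the one-element poset otherwise.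
\end{itemize}
By (I1) each $P_\alpha$, $\alpha\le\lambda$, is ccc, so cardinals and cofinalities are preserved, and the iteration satisfies the hypothesis of Lemma~\ref{lem:iter}.

\begin{lemma}\label{lem:count2}
For each $\alpha\le\lambda$, the poset $P_\alpha$ has a dense subset of size at most $\lambda$, and in $V_\alpha$ we have $2^\mu\le\lambda$ for every cardinal $\mu<\lambda$. Consequently $V_\alpha$ contains at most $\lambda$ small posets.
\end{lemma}

\begin{proof}
The proof runs along with the recursion. Suppose that the lemma holds for all $\xi<\alpha$, so that $\dot Q_\xi$ is defined for $\xi<\alpha$. Each $\dot Q_\xi$ is forced to have size at most $\lambda$: for odd $\xi$ its size is less than $\kappa$, and for even $\xi$ it is $2^\omega\le\lambda$ in $V_\xi$. Fix a $P_\xi$-name for a map from $\lambda$ onto $\dot Q_\xi$, and for $\eta<\lambda$ a name $\dot q_{\xi,\eta}$ for its value at $\eta$. For $\zeta\le\alpha$ let $D_\zeta$ be the set of $p\in P_\zeta$ such that for each $\xi$ in the support of $p$ there is $\eta$ with $p(\xi)=\dot q_{\xi,\eta}$. A member of $D_\zeta$ is determined by a finite subset of $\zeta\times\lambda$, so $|D_\zeta|\le\lambda$.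

We show by induction on $\zeta\le\alpha$ that $D_\zeta$ is dense in $P_\zeta$. If $\zeta$ is a limit, each $p\in P_\zeta$ lies in some $P_\xi$ with $\xi<\zeta$, and $D_\xi\subseteq D_\zeta$. If $\zeta=\xi+1$ and $p\in P_\zeta$, take $p'\le p{\restriction}\xi$ in $P_\xi$ and $\eta<\lambda$ with $p'\Vdash p(\xi)=\dot q_{\xi,\eta}$, and then $p''\le p'$ in $D_\xi$. The condition equal to $p''$ below $\xi$ and to $\dot q_{\xi,\eta}$ at $\xi$ is in $D_\zeta$ and extends $p$.

Let $\mu<\lambda$ be infinite. By (I4) each subset of $\mu$ in $V_\alpha$ is given by a $\mu$-sequence in $V$ of countable subsets of $D_\alpha$, and there are at most $(\lambda^\omega)^\mu=\lambda$ such sequences. So $2^\mu\le\lambda$ in $V_\alpha$. Finally, a poset on an ordinal $\theta<\kappa$ is a subset of $\theta\times\theta$, a set of size less than $\lambda$, so there are at most $\kappa\cdot\lambda=\lambda$ small posets.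
\end{proof}

The model of Theorem~\ref{thm:main} is $V_\lambda$. Since $\lambda$ is regular, (R) applies with $\gamma=\lambda$ to every $Z\in V$ with $|Z|<\lambda$. A sequence of $\mu<\lambda$ reals, or of $\mu$ elements of $\omega^\omega$, is coded by a subset of $\mu\times\omega$, so it lies in $V_\alpha$ for some $\alpha<\lambda$, and we may take $\alpha$ even.

\begin{lemma}\label{lem:MA}
In $V_\lambda$, $\mathrm{M}_\kappa$ holds and $\mathfrak{b}=\mathfrak{c}=\lambda$.
\end{lemma}

\begin{proof}
Let $Q\in V_\lambda$ be ccc with $|Q|<\kappa$, and let $\mathcal{D}=\{D_i:i<\nu\}$ be a family of dense sets with $\nu<\kappa$. Replacing $Q$ by an isomorphic copy, assume that its underlying set is an ordinal $\theta<\kappa$. The order is a subset of $\theta\times\theta$ and $\mathcal{D}$ is coded by a subset of $\nu\times\theta$, so by (R) both $Q$ and $\mathcal{D}$ lie in some $V_\beta$ with $\beta<\lambda$. Let $Q$ be the $\xi$-th poset in the list made in $V_\beta$, and take an odd $\alpha\ge\beta$ with $\pi(\alpha)=(\beta,\xi)$. An uncountable antichain of $Q$ in $V_\alpha$ would still be an antichain in $V_\lambda$, and still uncountable because the two models have the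 same $\omega_1$. So $Q$ is ccc in $V_\alpha$, and $Q_\alpha=Q$. By (I2), $V_{\alpha+1}$ contains a filter on $Q$ generic over $V_\alpha$, and it meets every $D_i$.

Lemma~\ref{lem:count2} gives $\mathfrak{c}\le\lambda$. A family of fewer than $\lambda$ functions in $\omega^\omega$ lies in $V_\alpha$ for some even $\alpha<\lambda$, and $f_\alpha$ eventually dominates all its members. So $\lambda\le\mathfrak{b}\le\mathfrak{c}\le\lambda$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:main}}

Work in $V_\lambda$. The equalities $\mathfrak{b}=\mathfrak{c}=\lambda$ are part of Lemma~\ref{lem:MA}.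

\emph{Part (1).} A nonempty set of reals of size less than $\kappa$ is a $\gamma$-set by Lemma~\ref{lem:MA} and Proposition~\ref{prop:smallgamma}. Conversely, suppose that $X$ is a $\gamma$-set with $|X|\ge\kappa$, and take distinct $x_\beta\in X$ for $\beta<\kappa$. Since $\kappa<\lambda$, the sequence $\langle x_\beta:\beta<\kappa\rangle$ lies in $V_\alpha$ for some even $\alpha<\lambda$. Let $f=f_\alpha$ and $b_\beta=S(x_\beta)\cap S_f$.

The sequence $\langle b_\beta:\beta<\kappa\rangle$ is narrow in $V_{\alpha+1}$. Let $a\in V_{\alpha+1}$ be an infinite subset of $S$ with $a\subseteq^*b_\beta$ for at least one $\beta$. Then $a\subseteq^*S_f$, so $a'=a\cap S_f$ is infinite. If $a\subseteq^*b_\beta$, then $a'\subseteq^*S(x_\beta)$. By (I2) and Proposition~\ref{prop:kill} with $W=V_\alpha$, this holds for only countably many of the distinct reals $x_\beta$, and $\kappa$ is uncountable.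

By Lemma~\ref{lem:iter} the sequence is narrow in $V_\lambda$. On the other hand $f(n)\to\infty$, so Lemma~\ref{lem:code}, applied in $V_\lambda$ to the infinite $\gamma$-set $X$, gives an infinite $a\subseteq S_f$ with $a\subseteq^*S(x)$ for all $x\in X$. Then $a\subseteq^*b_\beta$ for all $\beta<\kappa$, a contradiction.

\emph{Part (2).} Let $X$ be a $\gamma$-set. By part (1), $|X|<\kappa$, so $X$ is localizable by Lemma~\ref{lem:MA} and Proposition~\ref{prop:smallloc}. Proposition~\ref{prop:product} shows that $X\times Y$ is $g$-null whenever $Y$ is. Now let $Y\subseteq\mathbb{R}$ and $\delta>0$. If $Y$ is $t^\delta$-null, then so is $X\times Y\subseteq\mathbb{R}^2$, and the converse is~\eqref{eq:lower}, which applies because $X\neq\emptyset$. So the infima that define $\dim(Y)$ and $\dim(X\times Y)$ are taken over the same set, and $\dim(X\times Y)=\dim(Y)$. \qed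

\begin{remark}\label{rem:hyp}
GCH enters only through $\lambda^\mu=\lambda$ for $0<\mu<\lambda$, in Lemma~\ref{lem:count2}. The strict inequality $\kappa<\lambda$ places the $\kappa$ reals $x_\beta$ in an intermediate model, so that one dominating real $f_\alpha$ can be added over all of them. The regularity of $\kappa$ is used in Lemmas~\ref{lem:step} and~\ref{lem:iter}.

The bound $|Q|<\kappa$ in Lemma~\ref{lem:step} cannot be replaced by $|Q|\le\kappa$. Let $W=V_{\alpha+1}$ and let $x_\beta$, $f$, $b_\beta$ be as in the proof of part (1), for any sequence of $\kappa$ distinct reals in $V_\alpha$, and put $X=\{x_\beta:\beta<\kappa\}$. The family $\mathcal{U}_f$ of Lemma~\ref{lem:code} is a countable $\omega$-cover of $X$. The poset in the proof of Proposition~\ref{prop:smallgamma} for the constant sequence $\mathcal{U}_f,\mathcal{U}_f,\dots$ is ccc and has size $\kappa$, and a generic filter for it yields a $\gamma$-cover of $X$ contained in $\mathcal{U}_f$. By Lemma~\ref{lem:code}(b), the extension contains an infinite $a\subseteq S_f$ with $a\subseteq^*b_\beta$ for all $\beta<\kappa$, so the narrow sequence $\langle b_\beta:\beta<\kappa\rangle$ of $W$ is no longer narrow.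
\end{remark}

\begin{thebibliography}{9}

\bibitem{WT}
Tomasz Weiss and Boaz Tsaban, \emph{Topological diagonalizations and Hausdorff dimension}, arXiv:math/0212009 (2002).

\end{thebibliography}
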